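# Quadratic multipliers for nonnegative quartics in four variables

## A quartic that becomes a sum of squares after one multiplication

Start with
$$p_1=x_0^4+x_1^2x_2^2+x_2^2x_3^2+x_3^2x_1^2-4x_0x_1x_2x_3 .$$
By the inequality between arithmetic and geometric means, applied to the four squares, $p_1\ge 0$ on $\mathbb R^4$.

It is not a sum of squares. Suppose $p_1=\sum f_i^2$ with quadratic forms $f_i$. There is no $x_1^4$ in $p_1$, so no $f_i$ contains $x_1^2$; likewise for $x_2^2,x_3^2$. The coefficient of $x_0^2x_1^2$ in $\sum f_i^2$ is now the sum of the squares of the coefficients of $x_0x_1$ in the $f_i$. It is $0$ in $p_1$, so $x_0x_1$ does not occur, and in the same way $x_0x_2,x_0x_3$ do not occur. Only $x_0^2,x_1x_2,x_1x_3,x_2x_3$ are left, and no product of two of these is $x_0x_1x_2x_3$. But the coefficient of $x_0x_1x_2x_3$ in $p_1$ is $-4$, a contradiction.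

Now use the zero $(0,1,0,0)$ of $p_1$. Since it is a zero, $p_1$ has degree only $2$ in $x_1$:
$$p_1=x_1^2(x_2^2+x_3^2)-4x_1\,x_0x_2x_3+(x_0^4+x_2^2x_3^2).$$
Multiply by the leading coefficient and complete the square. What is left over is
$$(x_2^2+x_3^2)(x_0^4+x_2^2x_3^2)-4x_0^2x_2^2x_3^2=x_2^2(x_0^2-x_3^2)^2+x_3^2(x_0^2-x_2^2)^2,$$
as one sees by expanding both sides. Hence
$$(x_2^2+x_3^2)\,p_1=\big((x_2^2+x_3^2)x_1-2x_0x_2x_3\big)^2+x_2^2(x_0^2-x_3^2)^2+x_3^2(x_0^2-x_2^2)^2 .$$
A quadratic multiplier turned $p_1$ into a sum of squares. Is that always so?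

Let $\mathbb R[x]_{n,d}$ be the space of real forms (homogeneous polynomials) of degree $d$ in $n$ variables. Let $P_{n,2d}$ be the cone of forms of degree $2d$ that are nonnegative on $\mathbb R^n$ ("psd"), and $\Sigma_{n,2d}\subset P_{n,2d}$ the cone of sums of squares of forms of degree $d$. Both are closed pointed convex cones. It is known that $P_{4,2}=\Sigma_{4,2}$ (diagonalize the quadratic form), while $P_{4,4}\ne\Sigma_{4,4}$, as $p_1$ shows. The question, posed in Grigoriy Blekherman, "Positive Gorenstein Ideals", arXiv:1203.3775 (2012), is this: given $p\in P_{4,4}$, is there a nonzero $q\in P_{4,2}$ such that $pq$ is a sum of squares? The answer is yes, and we shall prove three statements.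

**Theorem A.** For every $p\in P_{4,4}$ there is $0\ne q\in P_{4,2}$ with $pq\in\Sigma_{4,6}$. One can take $\operatorname{rank}q\le 3$.

**Theorem B.** If $p\in P_{4,4}$ is strictly positive on $\mathbb R^4\setminus 0$, then $q$ can be chosen positive definite with $pq$ in the interior of $\Sigma_{4,6}$.

Write $Z(p)\subset\mathbb{RP}^3$ for the real zero set of $p$, and $R_d$ for the space of real forms of degree $d$ in $\xi=(x_1,x_2,x_3)$, with $R_d=0$ for $d<0$.

**Theorem C.** Let $p\in P_{4,4}$ have a finite zero set contained in no quadric (that is, $Z(p)\not\subset\{\kappa=0\}$ for every quadratic form $\kappa\ne0$). Then $|Z(p)|=10$. For each zero, moved to $e_0=(1,0,0,0)$ so that $p=x_0^2g_2+x_0g_3+g_4$ with $g_i\in R_i$, there are real ternary cubics $F_1,F_2$ with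
$$4g_2\,p=(2g_2x_0+g_3)^2+F_1^2+F_2^2 .$$

**Remark.** A multiplier of rank one never helps when $p\notin\Sigma_{4,4}$. If $l^2p=\sum f_i^2$ with $l$ linear, every $f_i$ vanishes on the real hyperplane $l=0$, so $l\mid f_i$, and dividing by $l^2$ gives $p\in\Sigma_{4,4}$. We make no claim about rank $2$ in general.

## The discriminant at a zero, and a quartic that defeats it

The calculation for $p_1$ works at any zero. Let $p\in P_{4,4}$ and $e_0\in Z(p)$. Then $p$ and its gradient vanish at $e_0$, so $x_0^4$ and $x_0^3x_i$ do not occur and $p=x_0^2g_2+x_0g_3+g_4$ with $g_i\in R_i$. For fixed $\xi$ the polynomial $t\mapsto g_2(\xi)t^2+g_3(\xi)t+g_4(\xi)$ is nonnegative on $\mathbb R$. Hence $g_2\ge0$, $g_4\ge0$, $g_3(\xi)=0$ wherever $g_2(\xi)=0$, and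
$$D:=4g_2g_4-g_3^2\ge0,\qquad 4g_2\,p=(2g_2x_0+g_3)^2+D. \tag{1}$$
So *if $D\in\Sigma_{3,6}$ and $g_2\neq0$, then $q=g_2$ works*, and its rank is at most $3$.

We shall use Hilbert's theorem (1888): $P_{3,4}=\Sigma_{3,4}$. It settles some easy cases.

- If $g_2=0$, then $g_3=0$, so $p=g_4\in P_{3,4}=\Sigma_{3,4}$ is already a sum of squares.
- If $g_3=0$ and $g_2\ne 0$, then $D=4g_2g_4$ with $g_2$ and $g_4$ sums of squares, so $D\in\Sigma_{3,6}$.
- If $g_2$ has rank one, say $g_2=x_1^2$, then $D\ge0$ forces $-g_3^2\ge0$ on $x_1=0$, so $g_3=x_1b$ and $D=x_1^2(4g_4-b^2)$. Then $4g_4-b^2\in P_{3,4}=\Sigma_{3,4}$, and $p=(x_0x_1+\tfrac b2)^2+\tfrac14(4g_4-b^2)$ is itself a sum of squares.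

The first plan is therefore: take a zero, form $D$, write $D$ as a sum of squares. It fails at once if $p$ has no zero. It can also fail at *every* zero, because $D$ is a psd ternary sextic and need not be a sum of squares. Consider
$$p_2=x_0^2(x_1^2+x_2^2+4x_3^2)-6x_0x_1x_2x_3+x_1^2x_2^2+x_3^4 .$$
Put $X=x_1^2$, $Y=x_2^2$, $Z=x_3^2$. At $e_0$,
$$\tfrac14D=(X+Y+4Z)(XY+Z^2)-9XYZ=X^2Y+XY^2+XZ^2+YZ^2+4Z^3-5XYZ.$$

*$p_2$ is psd.* If $Z=0$, then $\frac14D=(X+Y)XY\ge0$. If $Z>0$, scale to $Z=1$ and put $r=\sqrt{XY}$. Since $X+Y\ge2r$,
$$\tfrac14D\ \ge\ 2r(r^2+1)+4-5r^2=r(2r-1)(r-2)+4\ \ge\ \tfrac74,$$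
because the product is negative only for $\frac12<r<2$, where $(2r-1)(2-r)\le\frac98$ and $r<2$. As $g_2$ is positive definite, $D\ge0$ and (1) give $p_2\ge0$. Moreover $D$ vanishes only at $(1,0,0)$ and $(0,1,0)$. A zero $(t,\zeta)$ of $p_2$ with $\zeta\neq0$ has $D(\zeta)=0$ and $t=-g_3(\zeta)/2g_2(\zeta)$, which is $0$ here. So $Z(p_2)=\{e_0,e_1,e_2\}$.

*$D$ is not a sum of squares at $e_0$.* Write $x,y,z$ for $x_1,x_2,x_3$ and suppose $\frac14D=\sum f_i^2$. There is no $x^6$ or $y^6$, so no $x^3,y^3$ in the $f_i$; then the absence of $x^4z^2,y^4z^2$ excludes $x^2z,y^2z$. Let $a_i,b_i,c_i,d_i,t_i$ be the coefficients of $x^2y,\,xy^2,\,xz^2,\,yz^2,\,xyz$ in $f_i$. Comparing coefficients of $x^4y^2,x^2y^4,x^2z^4,y^2z^4$ gives $\sum a_i^2=\sum b_i^2=\sum c_i^2=\sum d_i^2=1$. The coefficient of $x^2y^2z^2$ is $\sum(t_i^2+2a_id_i+2b_ic_i)\ge-4$ by Cauchy–Schwarz, but it equals $-5$.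

*Nor at $e_1$ or $e_2$.* At $e_1$ the discriminant, with $w,y,z$ for $x_0,x_2,x_3$, is $4$ times
$$(w^2+y^2)(w^2y^2+4w^2z^2+z^4)-9w^2y^2z^2=w^4y^2+w^2y^4+4w^4z^2+w^2z^4+y^2z^4-5w^2y^2z^2 .$$
In a representation $\sum f_i^2$ there are no cubes $w^3,y^3,z^3$, and then no $y^2z$. So the coefficient of $w^2y^2z^2$ comes only from $(wyz)^2$, from $w^2y\cdot yz^2$, and from $wy^2\cdot wz^2$. The coefficients of each of these four monomials have square sum $1$, and again the total is at least $-4>-5$. The point $e_2$ is symmetric to $e_1$.

What is special about $p_2$? Its three zeros lie on many quadrics, for instance on $x_0x_3=0$, and there is room to subtract squares: $p_2-\frac1{10}x_0^2x_3^2$ is still psd. Indeed its discriminant satisfies, at $Z=1$,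
$$\tfrac14\tilde D\ge r(2r-1)(r-2)+4-\tfrac1{10}(r^2+1).$$
This is at least $\frac74-1>0$ for $r\le3$. For $r\ge3$ it is at least $r^2+4-\frac1{10}(r^2+1)>0$, since $2r-1\ge r$ and $r-2\ge1$. At $Z=0$ we have $\tilde D=D\ge0$, and the new $g_2$ is still positive definite. A multiplier for the smaller form is also a multiplier for the larger one, because a square times a psd quadratic form is a sum of squares. So we should first subtract squares for as long as we can, and use the discriminant only afterward.

## Subtracting squares until no quadric contains the zeros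

Put $P=P_{4,4}$, $\Sigma=\Sigma_{4,4}$. We recall some convexity.

**Definition.** For a convex set $K$ in a finite-dimensional real vector space and $a\in K$, the normal cone $N_K(a)$ is the set of linear functionals $\varphi$ with $\varphi(f-a)\le0$ for all $f\in K$.

For example, if $K=[0,\infty)^2$ and $a=(1,0)$, then $N_K(a)$ consists of the functionals $(u,v)\mapsto-bv$ with $b\ge0$. A linear functional $m$ is minimized over $K$ at $a$ exactly when $-m\in N_K(a)$. By Rockafellar, *Convex Analysis*, Cor. 23.8.1, if the relative interiors of two convex sets $K_1,K_2$ meet, then $N_{K_1\cap K_2}(a)=N_{K_1}(a)+N_{K_2}(a)$.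

For a cone $C$ let $C^*$ be the cone of functionals nonnegative on $C$. Write $\mathrm{ev}_z(f)=f(z)$. That finitely many points lie on no quadric means that their evaluations span the $10$-dimensional dual of the space of quadratic forms in four variables. The ten points $e_i$, $e_i+e_j$ ($i<j$) are an example: a quadratic form vanishing at the $e_i$ has no squares, and then vanishing at $e_i+e_j$ kills the coefficient of $x_ix_j$.

A form with a positive definite Gram matrix is interior to the cone of sums of squares. Indeed, the linear map sending a symmetric matrix to the form it defines on the vector of monomials is onto, hence open. In particular $\Sigma$ has interior points.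

**Lemma 1.** Let $p\in\operatorname{int}P$. Then $p=p'+\sigma$ with $p'\in P$, $\sigma\in\Sigma$, and $Z(p')$ lies on no quadric.

*Proof.* **Step 1: set up a minimization, so that $p'$ is as small as possible.** Let $m(f)=\int_{S^3}f$. Then $m(\kappa^2)>0$ for every quadratic form $\kappa\ne0$. The set $K=P\cap(p-\Sigma)$ is closed. It is bounded, since $0\le p'\le p$ on $S^3$ for $p'\in K$. Let $p'$ minimize $m$ on $K$ and put $\sigma=p-p'\in\Sigma$.

**Step 2: write down what minimality means.** For $e\in\operatorname{int}\Sigma$ and small $\varepsilon>0$ the form $p-\varepsilon e$ lies in $\operatorname{int}P\cap\operatorname{int}(p-\Sigma)$. So $-m\in N_P(p')+N_{p-\Sigma}(p')$. If $\varphi\in N_P(p')$, testing $f=0$ and $f=2p'$ gives $\varphi(p')=0$, and then $\varphi\le0$ on $P$. So $\varphi=-\nu$ with $\nu\in P^*$, $\nu(p')=0$. If $\varsigma\in N_{p-\Sigma}(p')$, then $\varsigma(\sigma-s)\le0$ for all $s\in\Sigma$. In the same way $\varsigma(\sigma)=0$ and $\varsigma\in\Sigma^*$. Hence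
$$\nu=m+\varsigma\qquad\text{with }\nu\in P^*,\ \nu(p')=0,\ \varsigma\in\Sigma^* .$$

**Step 3: identify $\nu$ with a combination of evaluations at zeros.** The cone generated by $\mathrm{ev}_z$, $z\in S^3$, is closed, since it is generated by a compact set whose convex hull misses $0$ (each $\mathrm{ev}_z(|x|^4)=1$). Its dual is $P$, so by biduality it equals $P^*$. Thus $\nu=\sum a_i\,\mathrm{ev}_{z_i}$ with finitely many $a_i>0$, and $\nu(p')=0$ with $p'\ge0$ gives $z_i\in Z(p')$.

**Step 4: exclude quadrics.** If $\kappa\ne0$ vanished on $Z(p')$, then $0=\nu(\kappa^2)=m(\kappa^2)+\varsigma(\kappa^2)>0$, a contradiction. $\square$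

**Proposition 2.** Let $p'\in P$ with $Z(p')$ on no quadric. Then there is $0\ne q\in P_{4,2}$ of rank $\le3$ with $p'q\in\Sigma_{4,6}$.

**Proposition 2 implies Theorem A.** For $p\in\operatorname{int}P$ write $p=p'+\sigma$ as in Lemma 1 and take $q$ for $p'$. Then $pq=p'q+\sigma q$, and $\sigma q\in\Sigma_{4,6}$ because $q$ is a sum of squares of linear forms. For general $p\in P$ apply this to $p_k=p+|x|^4/k\in\operatorname{int}P$. Scale the multipliers $q_k$ to trace $1$. The psd quadratic forms of trace $1$ and rank $\le3$ form a compact set, so a subsequence converges to some $q\neq0$ in it. Then $pq=\lim p_kq_k\in\Sigma_{4,6}$ because $\Sigma_{4,6}$ is closed. $\square$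

It remains to prove Proposition 2. If $p'\in\Sigma$ (for instance $p'=0$), take $q=x_1^2$. **From here on we write $p$ for $p'$ and assume $p\notin\Sigma$.** As $Z(p)$ lies on no quadric, it is not empty. Whichever zero we move to $e_0$, we have (1), and $g_2\ne0$ by the first easy case. It suffices to choose the zero so that $D\in\Sigma_{3,6}$.

## Infinitely many zeros: the discriminant has a square factor

Suppose $Z(p)$ is infinite.

**Step 1: find a zero from which the others project to infinitely many points.** Take any $e\in Z(p)$. If $Z(p)\setminus\{e\}$ projects from $e$ to a finite set, then some line $\Lambda\ni e$ contains infinitely many zeros, so $p$ vanishes on $\Lambda$. A line lies on a quadric (a plane through it, doubled), so there is $e'\in Z(p)\setminus\Lambda$. Projection from $e'$ is injective on $\Lambda$, so we use $e'$ instead. Move the chosen point to $e_0$.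

**Step 2: infinitely many zeros of $D$.** Let $(t_0,\zeta)\in Z(p)$ with $\zeta\ne0$. The nonnegative polynomial $t\mapsto p(t,\zeta)$ of degree $\le2$ has a real root. If $g_2(\zeta)>0$, its discriminant is zero, so $D(\zeta)=0$. If $g_2(\zeta)=0$, then $g_3(\zeta)=0$ and again $D(\zeta)=0$. So $D$ has infinitely many zeros in $\mathbb{RP}^2$. If $D=0$ we are done, so let $D\neq0$.

**Step 3: split off a square.** Some factor $B$ of $D$ irreducible over $\mathbb R$ has infinitely many real zeros. It is irreducible over $\mathbb C$. Otherwise $B=cG\bar G$ with $G,\bar G$ coprime, and the real zeros of $B$, being common zeros of $G$ and $\bar G$, would be finite in number. So $B$ has only finitely many singular points, and finitely many common zeros with the factors of $D$ not proportional to $B$. Hence there is a real zero of $B$ at which $\nabla B\ne0$ and those other factors do not vanish. There $B$ changes sign while $D$ does not, so $B$ divides $D$ to an even order. Thus $D=B^2D_1$. Here $D_1\ge0$ off $B=0$, hence everywhere by continuity, and $\deg D_1\le4$. A psd ternary form of degree $0$,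 $2$ or $4$ is a sum of squares (for degree $4$ by Hilbert). So $D\in\Sigma_{3,6}$.

## Finitely many zeros: nine points in the plane

Now let $Z(p)$ be finite and on no quadric. Then $p\notin\Sigma$ is automatic: $p\ne0$, and if $p=\sum\kappa_i^2$, a nonzero $\kappa_i$ would vanish on $Z(p)$. The evaluations at points of $Z(p)$ span the $10$-dimensional dual of the quadratic forms. So for any chosen $z_0\in Z(p)$ there are $z_1,\dots,z_9\in Z(p)$ such that the ten evaluations at $z_0,\dots,z_9$ are linearly independent on quadratic forms. Move $z_0$ to $e_0$ and use (1).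

**Step 1: the zeros of $g_2$.** By the easy cases, $g_2\neq0$ and $g_2$ does not have rank one. So $\operatorname{rank}g_2\ge2$, and $g_2$ has at most one real zero $\omega\in\mathbb{RP}^2$.

**Step 2: the zeros of $D$.** If $D(\zeta)=0$ and $g_2(\zeta)>0$, then $(-g_3(\zeta)/2g_2(\zeta),\zeta)\in Z(p)$. So *$D$ has only finitely many real zeros*, and $D\ne0$. As $D\ge0$, its gradient vanishes at each real zero, so each real zero has multiplicity $\ge2$. If $\omega$ exists, then $0\le D(\omega)=-g_3(\omega)^2$, so $D(\omega)=0$.

**Step 3: project the zeros of $p$.** Let $z=(t,\zeta)\in Z(p)$, $z\ne e_0$. If $g_2(\zeta)=0$, then $g_3(\zeta)=0$, hence $g_4(\zeta)=0$, and $p$ vanishes on the line joining $e_0$ and $z$; impossible. So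
$$g_2(\zeta)>0,\qquad D(\zeta)=0,\qquad t=-\frac{g_3(\zeta)}{2g_2(\zeta)}. \tag{2}$$
In particular $z$ is determined by $\zeta\in\mathbb{RP}^2$. Let $\Gamma=\{\zeta_1,\dots,\zeta_9\}$ be the projections of $z_1,\dots,z_9$: nine distinct points.

We now need some plane curve theory. For ternary forms $F,G$ without common factor, $I_y(F,G)=\dim_{\mathbb C}\mathcal O_y/(F,G)$ is the intersection multiplicity at $y\in\mathbb{CP}^2$. Bézout's theorem says $\sum_yI_y(F,G)=\deg F\deg G$, and $I_y(F,G)\ge\operatorname{mult}_y(F)\operatorname{mult}_y(G)$. We write $V(F,G)\subset\mathbb{CP}^2$ for the set of common zeros.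

**Max Noether's theorem.** Let $F,G$ be ternary forms without common factor and $H$ a form of degree $d$ with $H\in(F,G)\mathcal O_y$ (dehomogenized) at every $y\in V(F,G)$. Then $H=AF+BG$ with forms $A,B$ of degrees $d-\deg F$, $d-\deg G$ (zero if the degree is negative).

If $F,G,H$ are real, taking real parts makes $A,B$ real. Two cases of the local condition are used all the time. If $F$ is smooth at $y$, then $\mathcal O_y/(F)$ is a discrete valuation ring, and the condition says that the order of $H|_F$ at $y$ is at least that of $G|_F$. If $I_y(F,G)=1$, it says $H(y)=0$. For instance, let $F=yz-x^2$ and $G=y$, meeting only at $(0:0:1)$, where $G|_F$ has order $2$ in the parameter $x$. The form $xz$ has order $1$ and is not in the ideal, while $x^2$ has order $2$ and $x^2=zG-F$.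

Two facts on real points. A real curve of odd degree has infinitely many real points: fix a real point $o$ off the curve, and every real line through $o$ carries a real point of it. An irreducible real conic with a real point is smooth there, and each non-tangent real line through that point gives a second one, so it has infinitely many real points.

**Step 4: few points of $\Gamma$ on lines and conics.** We claim:
$$\text{a line contains at most 3 points of }\Gamma;\quad\text{a real conic contains at most 6.} \tag{3}$$
A line through two points of $\Gamma$ is real. As $D$ has finitely many real zeros, its restriction to this line is a nonzero form of degree $6$, with multiple zeros at the points of $\Gamma$. So there are at most $3$. A reducible real conic is a pair of real lines ($\le6$ points), a double line ($\le3$), or a conjugate pair of lines (one real point). An irreducible real conic through a real point has infinitely many real points, so it is not a component of $D$, and Bézout gives $12\ge2\cdot\#$.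

The ten-dimensional space $R_3$ always contains a nonzero cubic vanishing on $\Gamma$. Everything depends on whether there is a second one.

## Two cubics through the nine points

**Case I: the real cubics vanishing on $\Gamma$ form a space of dimension $\ge2$.** Let $F_1,F_2$ be independent cubics vanishing on $\Gamma$.

**Step 1: they are coprime.** Let $M=\gcd(F_1,F_2)$, which is real. If $\deg M=1$, then $F_i/M$ are coprime conics with at least $9-3=6>4$ common zeros by (3), contradicting Bézout. If $\deg M=2$, then $F_i/M$ are independent linear forms with at least $9-6=3>1$ common zeros. If $\deg M=3$, then $F_1,F_2$ are dependent. So $M$ is constant. By Bézout, $F_1$ and $F_2$ meet exactly in $\Gamma$, with multiplicity one everywhere, that is, transversally.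

**Step 2: $D$ is a quadratic form in $F_1,F_2$.** As $D$ vanishes on $\Gamma$, Noether gives $D=AF_1+BF_2$ with real cubics $A,B$. At $\zeta\in\Gamma$ we have $0=\nabla D=A(\zeta)\nabla F_1(\zeta)+B(\zeta)\nabla F_2(\zeta)$, and the two gradients are independent by transversality. So $A,B$ vanish on $\Gamma$, and by Noether again $A,B\in\operatorname{span}(F_1,F_2)$. Hence $D=Q(F_1,F_2)$ with a real binary quadratic form $Q$.

**Step 3: $Q$ is psd.** Let $(\alpha,\beta)\ne0$. The nonzero real cubic $\beta F_1-\alpha F_2$ has infinitely many real zeros. At one outside $\Gamma$, $(F_1,F_2)=\lambda(\alpha,\beta)$ with $\lambda\ne0$, so $D\ge0$ gives $Q(\alpha,\beta)\ge0$. Thus $Q\succeq0$, and $D$ is a sum of at most two squares.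

So in Case I we are done. The remaining case is this.

**Case II: up to scaling there is a unique real cubic $F\ne0$ vanishing on $\Gamma$.** Then $\Gamma$ imposes independent conditions on cubics: the nine evaluations on $R_3$ have rank $10-1=9$. (Independence is not automatic for points: four points on a line impose only three conditions on conics, because a conic through three of them contains the line.)

## A sextic with nine zeros on a single cubic

Can Case II be excluded by looking at $D$ alone? No. In variables $x,y,z$ let
$$S=x^6+y^6+z^6-(x^4y^2+x^2y^4+x^4z^2+x^2z^4+y^4z^2+y^2z^4)+3x^2y^2z^2 .$$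
With $X=x^2,Y=y^2,Z=z^2$,
$$S=(X-Y)^2(X+Y-Z)+Z(X-Z)(Y-Z). \tag{4}$$
$S$ is symmetric, so we may assume $X\ge Y\ge Z\ge0$, and then both terms are $\ge0$. Equality forces either $X=Y$ and ($Z=0$ or $Y=Z$), or $X+Y=Z$, which would give $X=Y=Z=0$. So $S$ is psd with exactly ten real zeros: $(\pm1,\pm1,1)$ and the permutations of $(0,1,\pm1)$.

Let $\Gamma_S$ consist of the eight zeros with $z=1$, namely the grid $\{-1,0,1\}^2$ without its center, and $(1,1,0)$. A cubic vanishing at the eight points is $a(x^3-xz^2)+b(y^3-yz^2)$. To see this, set $z=1$ and subtract such a combination so that $x^3,y^3$ disappear. What is left has degree $\le2$ in each variable and no term $x^2y^2$. By interpolation on the grid it equals $v(1-x^2)(1-y^2)$, where $v$ is its value at the center, and $v=0$ because there is no $x^2y^2$. Vanishing at $(1,1,0)$ means $a+b=0$. So the only cubic through $\Gamma_S$ is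
$$F_S=(x^3-xz^2)-(y^3-yz^2)=(x-y)(x^2+xy+y^2-z^2).$$
It does not vanish at the tenth zero $(1,-1,0)$, so no nonzero cubic vanishes at all ten zeros, and $S$ is not a sum of squares.

So psd sextics with finitely many zeros can be in Case II. To exclude it for our $D$ we must use where $D$ comes from, and in particular the independence of the ten evaluations in space. Here is the form in which we shall contradict it. Suppose we find
$$(l,m)\in R_1\times R_2,\quad(l,m)\ne(0,0),\quad\text{with }2g_2m-g_3l\text{ vanishing on }\Gamma. \tag{5}$$
Then $\kappa=x_0l+m$ is a nonzero quadratic form. It vanishes at $e_0$, and by (2)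
$$\kappa(z_i)=\frac{2g_2m-g_3l}{2g_2}(\zeta_i)=0 .$$
This contradicts the independence of the ten evaluations on the $10$-dimensional space of quadratic forms. So the goal for the rest of Case II is to construct (5).

The space $R_1\times R_2$ has dimension $9$ and (5) imposes $9$ linear conditions, so counting dimensions does not suffice. A solution will be produced by solving a system of *quadratic* equations and counting its real solutions exactly.

## The cubic $F$ and the position of $D$ on it

**Step 1: components of $F$.** A repeated factor would give $F=L^2M$ with lines $L,M$, and by (3) at most $6$ points of $\Gamma$ lie on $L\cup M$. A nonreal line component would give $F=\Lambda\bar\Lambda\Lambda'$ with at most $1+3<9$ points of $\Gamma$. So if $F$ is a product of lines, they are real and distinct. If $F$ is a line times an irreducible conic, both are real, since conjugation permutes components. The conic contains at least $6$ points of $\Gamma$, hence infinitely many real points. If $F$ is irreducible over $\mathbb C$, it has infinitely many real points because its degree is odd. In all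 cases *$F$ is reduced, and each complex component is real with infinitely many real points*. Two consequences: a form vanishing on $F(\mathbb R)$ is divisible by $F$; and if $F\mid XY$ and $F,X$ have no common component, then $F\mid Y$ ("cancellation").

**Step 2: $D$ on $F$.** As $D$ has finitely many real zeros, $D$ and $F$ share no component. Bézout gives
$$18=\sum_yI_y(D,F)\ \ge\ \sum_{\zeta\in\Gamma}2\operatorname{mult}_\zeta(F)\ \ge\ 18 .$$
Equality holds throughout, so:
$$F\text{ is smooth at each }\zeta\in\Gamma,\quad D|_F\text{ has order exactly 2 there},\quad D\ne0\text{ on }F(\mathbb C)\setminus\Gamma. \tag{6}$$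

**Step 3: signs.** If $\omega$ exists, it is not on $F$. Otherwise $D(\omega)=0$ and (6) give $\omega\in\Gamma$, but $g_2>0$ on $\Gamma$. So $g_2>0$ on $F(\mathbb R)$, and $D>0$ on $F(\mathbb R)\setminus\Gamma$.

From now on $\equiv$ means congruence modulo the ideal $(F)$.

## A quadratic map between six-dimensional spaces

Let $V=\{h\in R_4:h|_\Gamma=0\}$. The nine points impose independent conditions on quartics too: multiply cubics by a linear form vanishing at no point of $\Gamma$. So $\dim V=15-9=6$. Let $E=V/FR_1$, so $\dim E=3$.

**Step 1: division of products by $D$.** *For $h,h'\in V$ there is a unique $c(h,h')\in R_2$ with $hh'\equiv c(h,h')D$.* Existence: the points of $V(D,F)$ are those of $\Gamma$. At each of them $F$ is smooth, $D|_F$ has order $2$ and $hh'|_F$ has order $\ge2$. So the local condition holds and Noether's theorem applies, with $\deg c=8-6=2$. Uniqueness: $F\mid cD$ implies $F\mid c$ by cancellation, so $c=0$ by degree.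

If $h\in FR_1$, then $c(h,h')=0$. So $c$ is a symmetric bilinear map $E\times E\to R_2$. Moreover $c(h,h)\ge0$ on $F(\mathbb R)$: it equals $h^2/D$ off $\Gamma$, and points of $\Gamma$, being smooth real points, are not isolated in $F(\mathbb R)$. If $c(h,h)=0$, then $F\mid h^2$, so $F\mid h$ because $F$ is reduced, and $h=0$ in $E$.

*Example.* For $S$, $\Gamma_S$, $F_S$ in place of $D,\Gamma,F$ the construction makes sense, since it uses only that the sextic is psd with finitely many real zeros and that the nine zeros lie on a unique cubic. Let $A=x^3-xz^2$ and $h=zA$, which vanishes on $\Gamma_S$. On the line $x=y$, (4) gives $S=z^2(x^2-z^2)^2$, so $h^2=x^2S$ there. On the conic $z^2=x^2+xy+y^2$ we have $x^2-z^2=-y(x+y)$ and $y^2-z^2=-x(x+y)$, hence $A=-xy(x+y)$. Then (4) gives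
$$S=xy(x+y)^2\big(-(x-y)^2+x^2+xy+y^2\big)=3x^2y^2(x+y)^2=3A^2,$$
so $h^2=\frac13z^2S$ there. The quadratic form equal to $x^2$ on the line and to $\frac13z^2$ on the conic is $c(h,h)=\frac13(x^2+xy+y^2)$.

**Step 2: the map $\Psi$.** Define
$$\Psi:R_1\times E\to R_2,\quad\Psi(l,h)=l^2+c(h,h),\qquad\text{so that}\quad l^2D+h^2\equiv\Psi(l,h)D. \tag{7}$$

Why this map? Suppose $(l,m)$ solves (5), and put $h=2g_2m-g_3l\in V$. Since $g_3^2=4g_2g_4-D$, the form $h^2+l^2D$ is divisible by $g_2$. So by (7) $\Psi(l,h)D$ lies in the ideal $(g_2,F)$. At points of $V(g_2,F)$, $D$ is nonzero by (6), because $g_2>0$ on $\Gamma$. So $D$ is a local unit, and Noether gives $\Psi(l,h)\in\mathbb R g_2$. Thus a solution of (5) yields a solution of $\Psi(l,h)=\lambda g_2$ with $-h/l=g_3$ at points of $V(g_2,F)$ where $l\ne0$. We shall go backward: solve $\Psi(l,h)=g$ for $g$ near $g_2$, with *prescribed signs* of $-h/l$ at the six points of $V(g,F)$.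

**Step 3: $\Psi$ is proper.** Source and target both have dimension $6$. If $\Psi(l,h)=0$, then both summands, being nonnegative on $F(\mathbb R)$, vanish there. So $F\mid l$, whence $l=0$; then $c(h,h)=0$ and $h=0$. As $\Psi$ is continuous and homogeneous of degree $2$, compactness of the unit sphere gives $\gamma>0$ with $\|\Psi(v)\|\ge\gamma\|v\|^2$. So preimages of bounded sets are bounded.

**Step 4: the good targets.** Let $\mathrm{Pos}=\{g\in R_2:g>0\text{ on }F(\mathbb R)\}$, a nonempty open convex set. Such $g$ shares no component with $F$, since every component has real points. Let $\mathrm{Pos}^\circ$ be the set of $g\in\mathrm{Pos}$ for which $V(g,F)$ consists of six distinct points. Each then has intersection multiplicity $1$, so it is a smooth point of $F$ and the intersection is transversal. The points are nonreal and form three conjugate pairs, and $D\ne0$ at them by (6). By the implicit function theorem the six transversal intersections persist for nearby $g$, and by Bézout there are no others. So $\mathrm{Pos}^\circ$ is open.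

For the next lemma recall two facts on semialgebraic sets: a set fibered over a base of dimension $\le r$ with fibers of dimension $\le k$ has dimension $\le r+k$, and semialgebraic maps do not raise dimension.

**Lemma 3.** $\mathrm{Pos}^\circ$ is dense in $\mathrm{Pos}$ and connected.

*Proof.* Let $\mathcal B=\mathrm{Pos}\setminus\mathrm{Pos}^\circ$, a semialgebraic set. The main point is $\dim\mathcal B\le4$, that is, codimension $2$. For $g\in\mathcal B$ there is $y\in V(g,F)$ with $I_y(g,F)\ge2$, and $y$ is nonreal since $g>0$ on $F(\mathbb R)$.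

(i) *$y$ is singular on $F$.* There are finitely many such $y$. For each, the $\mathbb R$-linear map $R_2\to\mathbb C$, $g\mapsto g(y)$, is onto. Indeed, as $y$ is nonreal, there are real linear forms $l_1,l_2$ with $l_1(y)\ne0$ and $r=l_2(y)/l_1(y)\notin\mathbb R$. The values of $l_1^2,l_1l_2$ at $y$ are $l_1(y)^2\cdot(1,r)$, which span $\mathbb C$ over $\mathbb R$. So these $g$ form a set of dimension $\le4$.

(ii) *$y$ is smooth on $F$ and lies on a line component $\Lambda$.* The line is real, and $g|_\Lambda$ is a definite binary quadratic form, so it has simple zeros. No other component passes through $y$, so $I_y(g,F)=I_y(g,\Lambda)=1$; impossible.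

(iii) *$y$ is smooth on $F$ and lies on a component that is not a line.* Let $\Lambda$ be the (real) line through $y,\bar y$, and let $T_y$, $T_{\bar y}=\overline{T_y}$ be the tangents of $F$. If $T_y=\Lambda$, then also $T_{\bar y}=\Lambda$, so $\Lambda$ meets $F$ with multiplicity $\ge4$ and $\Lambda\subset F$. As $y$ is smooth on $F$, its component would be $\Lambda$, a contradiction. So $T_y,T_{\bar y}\ne\Lambda$. Hence $T_y\ne T_{\bar y}$, since a common tangent would contain $y$ and $\bar y$. And $T_y\cap T_{\bar y}\notin\Lambda$, since $T_y$ meets $\Lambda$ only in $y$ and $T_{\bar y}$ meets it only in $\bar y$. Take complex coordinates $X_1,X_2,X_3$ with $y=e_1$, $\bar y=e_2$, $T_y\cap T_{\bar y}=e_3$. A real $g$ with $I_y(g,F)\ge2$ also has $I_{\bar y}(g,F)\ge2$. So $dg$ vanishes along $T_y$ at $y$, which means that $g|_{T_y}$ has a multiple zero at $y$ or vanishes, and likewise at $\bar y$. Thus the coefficients of $X_1^2,X_1X_3,X_2^2,X_2X_3$ in $g$ vanish, which leaves the $2$-dimensional complex space spanned by $X_1X_2,X_3^2$. Real forms independent over $\mathbb R$ are independent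 over $\mathbb C$, so for fixed $y$ the real $g$ form a real space of dimension $\le2$. Since $y$ varies in $F(\mathbb C)$, of real dimension $2$, the total dimension is $\le4$.

So $\dim\mathcal B\le4<6$, and $\mathcal B$ has empty interior, which is density. For connectedness let $g_0,g_1\in\mathrm{Pos}^\circ$. The union of the lines joining $g_0$ to points of $\mathcal B$ has dimension $\le5$, and so has the one for $g_1$. Choose $g\in\mathrm{Pos}^\circ$ outside both. The segments $[g_0,g]$ and $[g,g_1]$ lie in the convex set $\mathrm{Pos}$. If $[g_0,g]$ contained a point $b\in\mathcal B$, then $b\ne g_0$ and $g$ would lie on the line $g_0b$, which is excluded; likewise for $g_1$. So the segments lie in $\mathrm{Pos}^\circ$. $\square$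

**Lemma 4.** $\Psi$ is a local diffeomorphism at each point of $\Psi^{-1}(\mathrm{Pos}^\circ)$.

*Proof.* Let $g=\Psi(l,h)\in\mathrm{Pos}^\circ$ and suppose $d\Psi_{(l,h)}(l',h')=2(ll'+c(h,h'))=0$. Multiplying by $D$ gives $ll'D+hh'\equiv0$. The dimensions agree, so we must show $(l',h')=0$. Put $\theta=lh'-l'h\in R_5$. By (7), $h^2\equiv gD-l^2D$, so
$$h\theta\equiv l(-ll'D)-l'(gD-l^2D)=-l'gD,$$
$$lD\theta\equiv(gD-h^2)h'+hh'h=gDh',\qquad\text{so }\ l\theta\equiv gh'$$
after canceling $D$.

We show $\theta\equiv0$. At $y\in V(g,F)$ these congruences give $h\theta=l\theta=0$. If $l(y)=h(y)=0$, then by (7) $gD$ has order $\ge2$ on $F$ at $y$. Since $D(y)\ne0$, so does $g$, contradicting transversality. So $\theta(y)=0$. By Noether, $\theta\equiv gu$ with $u\in R_3$. On $\Gamma$ we have $\theta=0$ (as $h,h'\in V$) and $g>0$, so $u|_\Gamma=0$. By uniqueness of the cubic, $u\in\mathbb RF$, and $\theta\equiv0$.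

Now $gh'\equiv0$ and $l'gD\equiv0$. As $F$ is coprime to $g$ and $D$, we get $F\mid h'$, so $h'=0$ in $E$, and $F\mid l'$, so $l'=0$. $\square$

**Step 5: the number of preimages is constant on $\mathrm{Pos}^\circ$.** Let $g\in\mathrm{Pos}^\circ$. By properness and Lemma 4 its fiber is compact and discrete, hence finite, say $v_1,\dots,v_n$, with disjoint open neighborhoods $U_i$ mapped diffeomorphically onto neighborhoods of $g$. So nearby points have at least $n$ preimages. If there were $g_k\to g$ with more than $n$ preimages, some $v^{(k)}\in\Psi^{-1}(g_k)$ would lie outside $\bigcup U_i$. By properness a subsequence would converge to a preimage of $g$ outside $\bigcup U_i$, a contradiction. So the number is locally constant, and by connectedness (Lemma 3) it is a constant $n$.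

## Eight sign patterns and sixteen preimages

**Definition.** For $g\in\mathrm{Pos}^\circ$, a *pattern* is a complex function $\beta$ on the vectors $y\in\mathbb C^3\setminus0$ representing points of $V(g,F)$, with
$$\beta(\lambda y)=\lambda^3\beta(y)\ (\lambda\in\mathbb C\setminus0),\qquad\beta(\bar y)=\overline{\beta(y)},\qquad\beta(y)^2=-D(y).$$

For each of the three conjugate pairs choose a square root of $-D(y)\ne0$ at one representative. The other values on the pair are then determined, consistently because $D$ is real of degree $6$. So there are exactly $2^3=8$ patterns.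

*Example.* For $S$ and $F_S$ take $g=x^2+z^2$. Its only real zero is $(0,1,0)\notin F_S$, so $g>0$ on $F_S(\mathbb R)$. On the line $x=y$ it vanishes at $(1,1,\pm i)$, where $S=z^2(x^2-z^2)^2=-4$; so $\beta(1,1,i)=\pm2$. On the conic $x^2+xy+y^2=z^2=-x^2$ gives $y=\eta x$ with $\eta^2+\eta+2=0$, hence the four points $(1,\eta,\pm i)$, where $\eta$ is either of the two conjugate nonreal roots. There $S=3\eta^2(1+\eta)^2=3\cdot(-2)^2=12$, so $\beta=\pm2\sqrt3\,i$. The pairs are $(1,\eta,i),(1,\bar\eta,-i)$ and $(1,\eta,-i),(1,\bar\eta,i)$. Three independent signs, eight patterns.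

**Step 1: every preimage defines a pattern.** If $\Psi(l,h)=g\in\mathrm{Pos}^\circ$ and $y\in V(g,F)$, then $h^2=-l^2D$ at $y$ by (7), and $l(y)\ne0$; otherwise $h(y)=0$ as well, which was excluded in the proof of Lemma 4. So $\beta=-h/l$ is a pattern: it has degree $4-1=3$, it is real, and $\beta^2=-D$.

**Step 2: two preimages with the same pattern agree up to a common sign.** Let $(l,h),(l',h')\in\Psi^{-1}(g)$ have the same pattern. Then $\theta=lh'-l'h$ vanishes on $V(g,F)$ and on $\Gamma$. As in Lemma 4, Noether gives $\theta\equiv gu$ with $u|_\Gamma=0$, so $u\in\mathbb RF$ and $\theta\equiv0$. From $l^2h'^2\equiv l'^2h^2$ and (7), after canceling $D$,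
$$l^2(g-l'^2)\equiv l'^2(g-l^2),\qquad\text{so}\quad g(l^2-l'^2)\equiv0 .$$
Hence $F\mid l^2-l'^2$, and by degree $l^2=l'^2$, so $l'=\pm l$. Then $l(h'\mp h)\equiv0$. Every component of $F$ contains points of $V(g,F)$, and $l\ne0$ there, so $l$ is coprime to $F$ and $h'=\pm h$ in $E$ with the same sign. So each pattern has at most two preimages, and $n\le16$.

**Lemma 5.** $n=16$. Consequently, for every $g\in\mathrm{Pos}^\circ$, *every* pattern comes from some $(l,h)\in\Psi^{-1}(g)$.

*Proof.* We count preimages near the degenerate value $l_0^2$, where $l_0$ is a linear form whose line meets $F$ in real points.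

**Step a: choose the line.** We need a real line $l_0=0$ meeting $F$ in three distinct real points $a_1,a_2,a_3\notin\Gamma$. By Bézout these intersections are then transversal.

- If $F$ is three distinct real lines, take a general real line.
- If $F$ is a line $L$ times a conic, join two real points $a,b$ of the conic, not on $L$ and not in $\Gamma$. The third point $ab\cap L$ is real and different from $a,b$. For fixed $a$, it lies in $\Gamma$ for only finitely many $b$.
- If $F$ is irreducible, fix a smooth real point $a\in F\setminus\Gamma$ and join it to $b\in F(\mathbb R)$, $b\ne a$, $b\notin\Gamma$. The third point is real, and only finitely many $b$ are bad. Those with $ab$ tangent at $a$ lie on one line. Those with $I_b(ab,F)\ge2$ satisfy $a\cdot\nabla F(b)=0$, as one sees from $F(b+ta)$. This quadratic form in $b$ is nonzero, since otherwise $F(x+ta)=F(x)$ and $F$ would have multiplicity $3$ at the smooth point $a$. It is not divisible by the cubic $F$, so it has finitely many zeros on $F$. Those with $ab$ through a point of $\Gamma$ lie on finitely many lines.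

As $\Gamma\subset F$ and $a_j\notin\Gamma$, $l_0\ne0$ on $\Gamma$.

**Step b: coordinates on $E$.** The map $E\to\mathbb R^3$, $h\mapsto(h(a_j))_j$ (fixed real representatives) is injective, hence bijective. Indeed, if $h(a_j)=0$ for all $j$, then $h\equiv l_0u$ with $u\in R_3$ by Noether. Then $u|_\Gamma=0$, so $u\in\mathbb RF$ and $h=0$ in $E$.

**Step c: rescale.** Fix $c_0\in\mathrm{Pos}$. For $s\ne0$ and $\epsilon=\pm1$, expanding gives
$$\Psi\big(\epsilon(l_0+s^2u),\epsilon s\eta\big)=l_0^2+s^2c\iff G_s(u,\eta):=2l_0u+c(\eta,\eta)+s^2u^2=c ,$$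
where $u\in R_1$, $\eta\in E$, and $c\in R_2$.

**Step d: the limit $s=0$ has exactly eight solutions.** Let $G_0(u,\eta)=c_0$. Evaluating at $a_j$, where $l_0=0$ and $c(\eta,\eta)=\eta^2/D$, gives $\eta(a_j)^2=c_0(a_j)D(a_j)>0$. By Step b there are exactly $8$ possible $\eta$. For each, the quadratic form $c_0-c(\eta,\eta)$ vanishes at three points of the line $l_0=0$, hence on this line, hence equals $2l_0u$ for a unique $u$. At each solution the differential $(u',\eta')\mapsto2l_0u'+2c(\eta,\eta')$ is injective. If it vanishes, evaluation at $a_j$ gives $\eta(a_j)\eta'(a_j)=0$, so $\eta'(a_j)=0$ for all $j$. Then $\eta'=0$ by Step b, and $u'=0$.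

**Step e: sixteen preimages.** Source and target of $G_s$ have dimension $6$, so the implicit function theorem applies at the eight solutions. For all small $s$ and all $c$ in a neighborhood $N\subset\mathrm{Pos}$ of $c_0$, there are at least $8$ distinct solutions of $G_s=c$, in a bounded region. For fixed small $s\ne0$ the eight points $(l_0+s^2u,s\eta)$ and their negatives are $16$ distinct preimages of $l_0^2+s^2c$, since the first components of the former are near $l_0$ and those of the latter near $-l_0$. The set $l_0^2+s^2N$ is open and lies in $\mathrm{Pos}$, so it meets $\mathrm{Pos}^\circ$ by Lemma 3. So $n\ge16$, hence $n=16$. As each of the $8$ patterns has at most two preimages, each has exactly two. $\square$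

## The forbidden quadric: Case II is impossible

We now construct (5). On $V(g_2,F)$ we have $g_3^2=-D$, so $g_3$ looks like a pattern for $g_2$. If $g_2\in\mathrm{Pos}^\circ$, Lemma 5 would apply directly. In general $g_2$ is only in $\mathrm{Pos}$, so we perturb $g_2$ into $\mathrm{Pos}^\circ$, carry the cubic along, and pass to the limit.

**Step 1: complements.** Recall that $g_2\in\mathrm{Pos}$ is coprime to $F$. Choose complements

- $S_3\subset R_3$ of $g_2R_1\oplus\mathbb RF$, so $\dim S_3=10-4=6$;
- $S_6\subset R_6$ of $g_2R_4+FR_3$; as $g_2R_4\cap FR_3=g_2FR_1$, $\dim S_6=28-(15+10-3)=6$;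
- $E'\subset V$ of $FR_1$, so $E'\cong E$;
- $A'\subset R_4$ of $FR_1$, so $\dim A'=12$.

For $g$ near $g_2$ (so coprime to $F$) we have $gR_4+FR_3=gA'\oplus FR_3$, because $F\mid ga$ implies $F\mid a$. The linear map $A'\oplus R_3\oplus S_6\to R_6$, $(a,r,s)\mapsto ga+Fr+s$, between spaces of dimension $28$ depends polynomially on $g$ and is invertible at $g=g_2$, hence nearby. So the projection $\pi_g:R_6\to S_6$ along $gR_4+FR_3$ is defined and depends smoothly on $g$ near $g_2$.

**Step 2: the cubic to be carried along.** Write
$$g_3=s_0+g_2l_1+\alpha F,\qquad s_0\in S_3,\ l_1\in R_1,\ \alpha\in\mathbb R. \tag{8}$$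
From $D+g_3^2=4g_2g_4$ we get $s_0^2+D\in g_2R_4+FR_3$, that is, $\pi_{g_2}(s_0^2+D)=0$.

**Step 3: solve $\pi_g(b^2+D)=0$ near $(g_2,s_0)$.** The derivative of $b\mapsto\pi_{g_2}(b^2+D)$, $S_3\to S_6$, at $s_0$ is $b'\mapsto2\pi_{g_2}(s_0b')$. It is injective. Indeed, let $s_0b'\in g_2R_4+FR_3$. On $V(g_2,F)$ we have $s_0^2=-D\ne0$ by (6), since $g_2>0$ on $\Gamma$. So $s_0$ is a local unit at each point of $V(g_2,F)$, and $b'$ lies in $(g_2,F)$ locally. By Noether $b'\in g_2R_1\oplus\mathbb RF$, and as $b'\in S_3$, $b'=0$. Both spaces have dimension $6$, so the derivative is an isomorphism.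

By Lemma 3 take $g^{(k)}\in\mathrm{Pos}^\circ$ with $g^{(k)}\to g_2$. By the implicit function theorem applied to $(g,b)\mapsto\pi_g(b^2+D)$, for large $k$ there are $b_k\in S_3$, $b_k\to s_0$, with $b_k^2+D\in g^{(k)}R_4+FR_3$. So $b_k^2=-D$ on $V(g^{(k)},F)$: the real cubic $b_k$ restricted to $V(g^{(k)},F)$ is a pattern.

**Step 4: realize the pattern.** By Lemma 5 there is $(l_k,h_k)$, with $h_k\in E'$, such that $\Psi(l_k,h_k)=g^{(k)}$ and $-h_k/l_k=b_k$ on $V(g^{(k)},F)$. So $h_k+l_kb_k$ vanishes on these six simple intersection points, and Noether gives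
$$h_k+l_kb_k=2g^{(k)}m_k+Fl_k'',\qquad m_k\in R_2,\ l_k''\in R_1 .$$

**Step 5: pass to the limit.** By properness, after passing to a subsequence, $(l_k,h_k)\to(l,h)$ with $\Psi(l,h)=g_2\ne0$, so $(l,h)\ne0$. The linear map $R_2\times R_1\to R_4$, $(m,l'')\mapsto2gm+Fl''$, is injective for $g$ coprime to $F$ ($F\mid gm$ gives $F\mid m$, so $m=0$, and then $l''=0$). By continuity and compactness of the unit sphere, its lower norm bound is uniform for $g$ near $g_2$. So $(m_k,l_k'')$ is bounded, and along a subsequence $m_k\to m_\infty$, $l_k''\to l''$. In the limit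
$$h+ls_0=2g_2m_\infty+Fl'' .$$

**Step 6: read off $(l,m)$.** Substituting $s_0=g_3-g_2l_1-\alpha F$ from (8) and putting $m:=m_\infty+\frac12ll_1$,
$$2g_2m-g_3l=h-Fl''-\alpha Fl .$$
The right side vanishes on $\Gamma$. If $l=m=0$, then $h=Fl''\in FR_1$, so $h=0$ in $E$, contradicting $(l,h)\ne0$. So (5) holds, and as explained there, $\kappa=x_0l+m$ is a nonzero quadric through all of $z_0,\dots,z_9$, a contradiction. Case II cannot occur.

Therefore Case I holds whenever $Z(p)$ is finite, and $D\in\Sigma_{3,6}$. Together with the infinite case this proves Proposition 2, and with it **Theorem A**. $\blacksquare$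

## Exactly ten zeros: proof of Theorem C

Let $Z(p)$ be finite and on no quadric. Then $p\notin\Sigma$ as noted above, so $g_2\ne0$ at each zero. The zero $z_0$ was arbitrary. So for each zero moved to $e_0$ we are in Case I, and $D=Q(F_1,F_2)$ with $Q\succeq0$.

**Step 1: $Q$ is positive definite.** Otherwise $D$ would be $0$ or a positive constant times the square of a nonzero real cubic. A real cubic has infinitely many real zeros, but $D$ has only finitely many. So after a linear change of $F_1,F_2$ we have $D=F_1^2+F_2^2$, and (1) is the asserted identity.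

**Step 2: count.** The real zeros of $D$ are the real common zeros of $F_1,F_2$, which are exactly the nine points of $\Gamma$. By (2) the map $(t,\zeta)\mapsto\zeta$ is injective from $Z(p)\setminus\{e_0\}$ into the real zeros of $D$. So $|Z(p)|\le1+9$. Since $z_0,\dots,z_9\in Z(p)$ are ten distinct points, $|Z(p)|=10$. $\blacksquare$

## Strictly positive quartics: proof of Theorem B

The multiplier of Theorem A may have a kernel. For strictly positive $p$ we average it over small coordinate changes.

**Step 1: room to move.** The forms $|x|^4$ and $|x|^6$ have positive definite (diagonal) Gram matrices, so they are interior points of $\Sigma_{4,4}$ and $\Sigma_{4,6}$. Let $p>0$ on $\mathbb R^4\setminus0$ and choose $\varepsilon>0$ with $p-2\varepsilon|x|^4\in P$. Put $p_1=p-\varepsilon|x|^4$ and $p_2=p-2\varepsilon|x|^4$ (these names now replace the earlier examples). By Theorem A there is $0\ne q\in P_{4,2}$ with $p_2q\in\Sigma_{4,6}$.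

**Step 2: many multipliers for $p_1$.** For $T\in GL_4(\mathbb R)$ in a suitable open neighborhood $U$ of the identity,
$$p_1-p_2\circ T=\varepsilon|x|^4+(p_2-p_2\circ T)\in\Sigma_{4,4},$$
because $\varepsilon|x|^4$ is interior and the bracket is small. Hence
$$p_1\cdot(q\circ T)=(p_2q)\circ T+(p_1-p_2\circ T)(q\circ T)\in\Sigma_{4,6},$$
as $q\circ T$ is a sum of squares of linear forms.

**Step 3: a positive definite one.** For $v\ne0$ the set $\{Tv:T\in U\}$ contains a nonempty open set, on which the nonzero form $q$ cannot vanish identically. So $q(Tv)>0$ for some $T\in U$, and then $q\circ T>0$ near $v$. By compactness of $S^3$, a finite sum $\tilde q=\sum_jq\circ T_j$ with $T_j\in U$ is positive definite, and $p_1\tilde q\in\Sigma_{4,6}$.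

**Step 4: into the interior.** Choose $\delta>0$ with $\tilde q-\delta|x|^2\in P_{4,2}=\Sigma_{4,2}$. Then
$$p\,\tilde q=p_1\tilde q+\varepsilon|x|^4(\tilde q-\delta|x|^2)+\varepsilon\delta|x|^6\in\Sigma_{4,6}+\operatorname{int}\Sigma_{4,6}=\operatorname{int}\Sigma_{4,6}.\qquad\blacksquare$$
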